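
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem*{definition}{Definition}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Anti-Ramsey functions for color classes\\ with growth rate $n\log n$}


\begin{abstract}
Let $G$ be a graph and $\mathcal F$ a finite family of graphs. How many colors can an edge
coloring of $K_n$ use if every copy of $G$ must have a color class belonging to
$\mathcal F$, or if no copy of $G$ may have all its color classes in $\mathcal F$?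
Caro and Tuza conjectured that, when it tends to infinity, the resulting function of $n$ is
always asymptotic to $c\,n^d$ for some constants $c>0$ and $0\le d\le 2$. We disprove this in
both variants. For every integer $r\ge1$ we give finite families for which the function, with
$G=K_m$ and $m$ large in terms of $r$, is given exactly by a recursion and is asymptotic to
$\frac r2 n\log_2 n$. In the other direction we show that the conclusion of the conjecture
holds whenever the function is not $O(n^{2-\varepsilon})$ for any $\varepsilon>0$, and that a
function tending to infinity is always at least linear.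
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{Color classes of a copy}

All edge colorings are colorings of the complete graph $K_n$. Given such a coloring and a copy
$G'$ of a graph $G$ in $K_n$, the \emph{color classes} of $G'$ are the subgraphs of $G'$ formed
by the edges of one color together with their endpoints, one for each color that appears on
$G'$. They partition the edges of $G'$. They are taken inside $G'$ only: edges of $K_n$ outside
$G'$ play no role. We say that a color class belongs to a family $\mathcal F$ of graphs if it is
isomorphic to a member of $\mathcal F$.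

Caro and Tuza \cite{CT} study two functions, according to whether $K_2$ belongs to $\mathcal F$.
\begin{itemize}
\item If $K_2\in\mathcal F$, then $f(n,G|\mathcal F)$ is the smallest integer $k$ such that every
edge coloring of $K_n$ with at least $k$ colors contains a copy of $G$ all of whose color classes
belong to $\mathcal F$.
\item If $K_2\notin\mathcal F$, then $g(n,G|\mathcal F)$ is the largest integer $k$ for which there
is an edge coloring of $K_n$ with exactly $k$ colors in which every copy of $G$ has at least one
color class belonging to $\mathcal F$.
\end{itemize}
We write $\phi(n,G|\mathcal F)$ for whichever of the two is defined. For $\mathcal F=\{K_2\}$ the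
function $f$ is the classical anti-Ramsey number $\mathrm{Ar}(n,G)$, where one looks for a
\emph{rainbow} copy of $G$, one whose edges have pairwise distinct colors.

The two functions are one extremal problem. If $K_2\notin\mathcal F$, put $\mathcal H=\mathcal F$.
If $K_2\in\mathcal F$, let $\mathcal H$ be the class of all graphs that have at least one edge, have
no isolated vertices and are not in $\mathcal F$. Call an edge coloring \emph{good} (for $G$ and
$\mathcal F$) if every copy of $G$ has a color class in $\mathcal H$. Let $h(n)$ be the largest
number of colors in a good coloring of $K_n$, whenever a good coloring of $K_n$ exists. If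
$K_2\notin\mathcal F$, then $g(n,G|\mathcal F)=h(n)$ by definition. If $K_2\in\mathcal F$, a coloring
fails to contain a copy of $G$ with all classes in $\mathcal F$ exactly when it is good, so
\begin{equation}\label{eq:fh}
f(n,G|\mathcal F)=h(n)+1 .
\end{equation}
In both cases $K_2\notin\mathcal H$. Hence a good coloring contains no rainbow copy of $G$, and the
question is how many colors it can nevertheless use.

Two simple instances show different growth. Take $\mathcal F=\{K_2\}$.

\emph{Triangles: $f(n,K_3|\{K_2\})=n$ for $n\ge3$.} Coloring the edge $v_iv_j$, $i<j$, with color
$i$ uses $n-1$ colors and has no rainbow triangle. Conversely, if there are at least $n$ colors,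
choose one edge of each; these edges contain a cycle, so there is a rainbow cycle. A shortest
rainbow cycle is a triangle, since a chord divides a longer one into two shorter cycles, and as the
color of the chord occurs on at most one of the two arcs, one of these shorter cycles is rainbow.

\emph{Complete graphs on four vertices: $f(n,K_4|\{K_2\})\ge\lfloor n^2/4\rfloor+2$ for $n\ge4$.}
Split the vertices into two parts that are as equal as possible, give all edges between the parts
distinct colors, and give all remaining edges one further color. Any four vertices span at least
two edges inside the parts, so no copy of $K_4$ is rainbow.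

So one instance grows like $n$ and the other like $n^2$. The following notion captures growth of
this kind.

\begin{definition}
A pair $(c,d)$ of real numbers with $c>0$ and $0\le d\le2$ is \emph{feasible} if there are a graph
$G$ and a family $\mathcal F$ with $\lim_{n\to\infty}\phi(n,G|\mathcal F)/(c\,n^d)=1$. In this case
$G$ and $\mathcal F$ \emph{determine} $(c,d)$.
\end{definition}

\begin{conjecture}[Caro and Tuza \cite{CT}]
If $\mathcal F$ is finite and $\phi(n,G|\mathcal F)\to\infty$, then $G$ and $\mathcal F$ determine a
feasible pair $(c,d)$.
\end{conjecture}

\subsection{Results}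

The conjecture is false, and it fails just above linear growth. Fix integers
\begin{equation}\label{eq:m}
r\ge1,\qquad m\ge 6r^2+15r+6 ,
\end{equation}
so that $m\ge27$ when $r=1$. Let $\mathcal F_{m,r}$ be the set of all graphs, up to isomorphism,
obtained as follows: take a complete bipartite graph $K_{a,b}$ with $a,b\ge1$ and $a+b=m$, delete
the edges of a subgraph $D$ of maximum degree at most $r$, and then delete all isolated vertices.
For $r=1$ these are the complete bipartite graphs on $m$ vertices minus a matching, up to isolated
vertices.

The family is finite. Every edge of $D$ meets the smaller side of $K_{a,b}$, so $D$ has at most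
$r\min(a,b)$ edges, and every member of $\mathcal F_{m,r}$ has at least
\begin{equation}\label{eq:edges}
ab-r\min(a,b)=\min(a,b)\bigl(\max(a,b)-r\bigr)\ \ge\ \tfrac m2-r\ \ge\ 2
\end{equation}
edges. So $K_2\notin\mathcal F_{m,r}$, and $\phi=g$ for this family.

Define $k(n)=\binom n2$ for $1\le n<m$ and
\begin{equation}\label{eq:rec}
k(n)=1+\max_{1\le a\le n/2}\bigl(k(a)+k(n-a)+ra\bigr)\qquad(n\ge m).
\end{equation}

\begin{theorem}\label{thm:main}
For all $n\ge m$ we have $g(n,K_m|\mathcal F_{m,r})=k(n)$, and
\[
\tfrac r2\,n\log_2n-\tfrac r2(1+\log_2m)\,n\ \le\ g(n,K_m|\mathcal F_{m,r})\ \le\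
\tfrac r2\,n\log_2n+\tfrac m2\,n .
\]
\end{theorem}

\begin{corollary}\label{cor:false}
The conjecture is false in both variants:
\begin{enumerate}
\item[(1)] $g(n,K_m|\mathcal F_{m,r})\sim\frac r2n\log_2n$;
\item[(2)] if $\mathcal F^*_{m,r}$ is the finite set of all graphs, up to isomorphism, with at least
one edge, no isolated vertices and at most $m$ vertices that are not in $\mathcal F_{m,r}$, then
$K_2\in\mathcal F^*_{m,r}$ and $f(n,K_m|\mathcal F^*_{m,r})=k(n)+1$ for all $n\ge m$, so
$f(n,K_m|\mathcal F^*_{m,r})\sim\frac r2n\log_2n$.
\end{enumerate}
In neither case is a pair $(c,d)$ determined. In particular,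
$g(n,K_{27}|\mathcal F_{27,1})\sim\frac12n\log_2n$.
\end{corollary}

\begin{proof}[Proof from Theorem~\ref{thm:main}]
Part (1) is immediate. For (2), $K_2\notin\mathcal F_{m,r}$ gives $K_2\in\mathcal F^*_{m,r}$. Every
color class of a copy of $K_m$ has at least one edge, no isolated vertices and at most $m$ vertices.
So such a class is outside $\mathcal F^*_{m,r}$ if and only if it belongs to $\mathcal F_{m,r}$. The
good colorings for $K_m$ and $\mathcal F^*_{m,r}$ are therefore those for $K_m$ and
$\mathcal F_{m,r}$, and \eqref{eq:fh} gives
$f(n,K_m|\mathcal F^*_{m,r})=g(n,K_m|\mathcal F_{m,r})+1$. Finally, if $\phi\sim\frac r2n\log_2n$ and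
$c>0$, then $\phi/(cn^d)\to\infty$ for $d\le1$ and $\phi/(cn^d)\to0$ for $d>1$.
\end{proof}

The second theorem says what survives. Here $\mathcal F$ need not be finite. The hypothesis
$\phi\to\infty$ guarantees that $h(n)$ is defined for all $n$; see the beginning of
Section~\ref{sec:pos}.

\begin{theorem}\label{thm:pos}
Let $G$ be a graph and $\mathcal F$ a family of graphs with $\phi(n,G|\mathcal F)\to\infty$.
\begin{enumerate}
\item[(a)] The limit $\lim_{n\to\infty}h(n)/n^2$ exists.
\item[(b)] Either $\phi=O(n^{2-\varepsilon})$ for some $\varepsilon>0$, or
$h(n)\ge\lfloor n^2/4\rfloor$ for all $n$. In the latter case $G$ and $\mathcal F$ determine a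
feasible pair $(c,2)$ with $\frac14\le c\le\frac12$.
\item[(c)] $h(n)\ge\lfloor n/2\rfloor$ for all $n$. In particular, $G$ and $\mathcal F$ do not
determine any pair $(c,d)$ with $d<1$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:cube} explains the construction in a special case,
Sections~\ref{sec:splits}--\ref{sec:asym} prove Theorem~\ref{thm:main}, and
Section~\ref{sec:pos} proves Theorem~\ref{thm:pos}, independently of the rest.

\section{Where the logarithm comes from: a coloring of the cube}\label{sec:cube}

We first construct, for $r=1$ and $n=2^j$, a good coloring with about $\frac12n\log_2n$ colors. Let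
the vertices of $K_n$ be the binary strings of length $j$. Color the edge $xy$ as follows.
\begin{itemize}
\item If $x$ and $y$ differ in exactly one position, so that $xy$ is an edge of the hypercube, then
$xy$ gets a \emph{private} color used on no other edge.
\item Otherwise $xy$ gets as its \emph{public} color the longest common prefix of $x$ and $y$.
\end{itemize}
The hypercube has $\frac12n\log_2n$ edges. A string $w$ is a public color exactly when it has length
at most $j-2$: if $w$ has length $j-1$, then the only two vertices with prefix $w$ are adjacent in the
hypercube. So the number of colors is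
\[
\tfrac12n\log_2n+(2^{j-1}-1)=\tfrac n2(\log_2n+1)-1 .
\]
For $n=8$ the $28$ edges are colored as follows: $12$ edges have private colors, $12$ edges have the
empty prefix as public color (these join strings with different first bits, of which there are $16$
pairs, minus the $4$ pairs differing only there), and the prefixes $0$ and $1$ are the colors of $2$
edges each. This makes $15$ colors.

Why is the coloring good? Let $Y$ be any set of at least two vertices, let $w$ be the longest common
prefix of all strings in $Y$, and let $Y_0,Y_1\ne\emptyset$ be the sets of those $y\in Y$ that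
continue $w$ with $0$ and with $1$. No edge inside $Y_0$ or inside $Y_1$ has color $w$. An edge
between $x\in Y_0$ and $y\in Y_1$ has longest common prefix exactly $w$, so it has color $w$ unless
$x$ and $y$ differ only in the position after $w$; such exceptional edges form a matching. Hence
inside $Y$ the color $w$ forms a complete bipartite graph minus a matching. If $|Y|=m$, this is a
class belonging to $\mathcal F_{m,1}$ (there are edges of color $w$, by \eqref{eq:edges}).

The coloring is a recursion: split the vertex set into halves, use one color for all edges between
the halves except for a perfect matching, give the matching edges private colors, and continue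
inside each half. If no exceptional edges were allowed, each splitting step would contribute a single
color. There are at most $n-1$ steps, so the total would be linear. The matching contributes
$n/2$ colors on each of the $\log_2n$ levels, and this is the term $\frac12n\log_2n$.

The harder half of Theorem~\ref{thm:main} is that \emph{every} good coloring has such a recursive
structure. Goodness speaks only about sets of the fixed size $m$, and we must deduce that the whole
vertex set, however large, splits in this way.

\section{Splits}\label{sec:splits}

Fix an edge coloring of $K_n$. For a vertex $v$ and a vertex set $A$ we write $A\cup v$ and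
$A\setminus v$ for $A\cup\{v\}$ and $A\setminus\{v\}$. For disjoint vertex sets $A,B$ and a color
$\gamma$, a \emph{defect} of $(A,B,\gamma)$ is an edge between $A$ and $B$ that does not have color
$\gamma$. Consider the conditions
\begin{itemize}
\item[(i)] no edge inside $A$ and no edge inside $B$ has color $\gamma$;
\item[(ii)] every vertex of $A\cup B$ lies in at most $r$ defects.
\end{itemize}
If $A,B\ne\emptyset$, $A\cup B=Y$ and (i), (ii) hold, then $(A,B,\gamma)$ is called a \emph{split} of
$Y$ with sides $A$ and $B$. The two sides play symmetric roles, and (i), (ii) remain true when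
vertices are deleted. So, if both sides stay nonempty, a split of $Y$ restricts to a split of the
smaller set.

\begin{lemma}\label{lem:dict}
A set $Y$ of $m$ vertices, viewed as a copy of $K_m$, has a color class in $\mathcal F_{m,r}$ if and
only if $Y$ has a split.
\end{lemma}

\begin{proof}
Let $(A,B,\gamma)$ be a split of $Y$. By (i) and (ii), the $\gamma$-edges inside $Y$ are the edges of
the complete bipartite graph between $A$ and $B$ minus the defects, which form a graph of maximum
degree at most $r$. By \eqref{eq:edges} at least two edges remain. So $\gamma$ has a color class in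
$Y$, and it belongs to $\mathcal F_{m,r}$.

Conversely, suppose that the class of color $\gamma$ in $Y$ is isomorphic to $K_{a,b}-E(D)$ with its
isolated vertices removed, where $a,b\ge1$, $a+b=m$ and $D$ has maximum degree at most $r$. Both
$K_{a,b}$ and $Y$ have $m$ vertices, so the isomorphism extends to a bijection $V(K_{a,b})\to Y$. It
maps the edges of $K_{a,b}-E(D)$ exactly onto the $\gamma$-edges in $Y$. The images of the two sides
of $K_{a,b}$, with the color $\gamma$, form a split of $Y$.
\end{proof}

So the good colorings for $K_m$ and $\mathcal F_{m,r}$ are exactly the colorings in which every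
$m$-set of vertices has a split.

\section{From local splits to global splits}\label{sec:local}

\begin{proposition}\label{prop:local}
Let $N\ge m$. If every set of $N$ vertices has a split, then every set of $N+1$ vertices has a split.
Consequently, if every $m$-set of vertices has a split, then so does every vertex set of size at
least $m$.
\end{proposition}

The second statement follows from the first by induction on the size. For the first, let
$|Y|=N+1$. Each set $Y\setminus y$, $y\in Y$, has a split, and we want to glue these splits into a
split of $Y$. If enough of them agree, this is easy, because a violation of (i) or (ii) is witnessed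
by a bounded number of vertices.

\begin{lemma}[Extension]\label{lem:ext}
Let $Y=A\cup B$ with $A\cap B=\emptyset$, let $\gamma$ be a color, and let $T\subseteq Y$ with
$|T|\ge r+3$. If \textup{(i)} and \textup{(ii)} hold for $(A\setminus t,B\setminus t,\gamma)$ for every $t\in T$, then
they hold for $(A,B,\gamma)$.
\end{lemma}

\begin{proof}
A violation of (i) involves two vertices, and a violation of (ii) involves $r+2$ vertices: a vertex
and the other endpoints of $r+1$ defects at it. Some $t\in T$ is not among these at most $r+2$
vertices, so the same violation occurs for $(A\setminus t,B\setminus t,\gamma)$, a contradiction.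
\end{proof}

The difficulty is that splits need not be unique. For $r=1$, take three vertices $v_1,v_2,v_3$, join
$v_i$ to all vertices outside $\{v_1,v_2,v_3\}$ by color $i$, give the edges $v_1v_2$, $v_2v_3$,
$v_3v_1$ the colors $1,2,3$, and use colors other than $1,2,3$ elsewhere. Then all three
triples $(\{v_i\},Y\setminus v_i,i)$ are splits of the whole vertex set $Y$: each $v_i$ lies in exactly
one edge of $Y$ not colored $i$. So the splits of the sets $Y\setminus y$ may disagree both in their
colors and in their sides. We separate two situations. A split with two large sides turns out to be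
the only split (Lemma~\ref{lem:rigid}), and one such split forces $r+3$ of the others to agree
(Lemma~\ref{lem:balanced}). If all splits have a small side, uniqueness may fail, as above, but only
boundedly many colors can compete (Lemma~\ref{lem:unbalanced}).

From now on let $N\ge m$. By \eqref{eq:m} we have $N\ge6r^2+15r+6=(6r+3)(r+2)$, and since $r\ge1$
this is at least $21r+6$. Hence
\begin{equation}\label{eq:N}
N\ge8r+2,\qquad N\ge3r+7,\qquad N\ge6r+3>5r+3,\qquad N+1>(6r+3)(r+2).
\end{equation}
Only the last inequality, which is used at the end of the proof of Lemma~\ref{lem:unbalanced}, needs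
the full strength of the lower bound on $m$.

\begin{lemma}[Rigidity]\label{lem:rigid}
Let $|W|\ge8r+1$ and let $(A,B,\gamma)$ be a split of $W$ with $|A|,|B|\ge2r+1$. If
$(A',B',\gamma')$ is any split of $W$, then $\gamma'=\gamma$ and $\{A',B'\}=\{A,B\}$.
\end{lemma}

\begin{proof}
Suppose first that $\gamma'\ne\gamma$. The two partitions cut $W$ into four cells, some of which may
be empty; we call $A\cap A'$ and $B\cap B'$ \emph{opposite}, and likewise $A\cap B'$ and $B\cap A'$.
An edge between opposite cells crosses both partitions. It cannot have both colors $\gamma$ and
$\gamma'$, so it is a defect of at least one of the two splits. Each vertex lies in at most $r$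
defects of each split, and therefore in at most $2r$ edges to the opposite cell. Thus
\begin{equation}\label{eq:opp}
\text{if a cell is nonempty, then the opposite cell has at most $2r$ elements.}
\end{equation}
Since $|W|\ge8r+1$, some cell has at least $2r+1$ elements. Interchanging the names of $A,B$ and of
$A',B'$ if necessary, we may assume that it is $A\cap A'$. Then $B\cap B'=\emptyset$ by
\eqref{eq:opp}. Hence $B=B\cap A'$ and $B'=A\cap B'$ are opposite cells. As $B'\ne\emptyset$,
\eqref{eq:opp} gives $|B|\le2r$, a contradiction.

So $\gamma'=\gamma$. Consider the graph of the $\gamma$-edges on $W$. It is bipartite with parts $A$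
and $B$, and each vertex is adjacent to all but at most $r$ vertices of the other part. Since both
parts have at least $2r+1$ elements, any two vertices in the same part have a common neighbor, and
every vertex has a neighbor. So the graph is connected, and its bipartition is unique. By (i) for
$(A',B',\gamma)$, every $\gamma$-edge joins $A'$ to $B'$, so $\{A',B'\}$ is a bipartition of this graph.
Hence $\{A',B'\}=\{A,B\}$.
\end{proof}

In the next two lemmas we assume, as in Proposition~\ref{prop:local}, that every set of $N$ vertices
has a split. Let $|Y|=N+1$, and for each $y\in Y$ let $(A_y,B_y,\gamma_y)$ be a fixed split of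
$Y\setminus y$ with $|A_y|\ge|B_y|$.

\begin{lemma}[One balanced split]\label{lem:balanced}
If $|B_y|\ge2r+2$ for some $y\in Y$, then $Y$ has a split.
\end{lemma}

\begin{proof}
Fix this $y$. We compare its split with the split of $Y\setminus z$, for every other $z$, on the common
set $W=Y\setminus\{y,z\}$. The comparison says nothing if one side of the split of $Y\setminus z$ is
just $\{y\}$, because this side becomes empty on $W$. So let
\[
Z'=\{z\in Y\setminus y:\ \{y\}\text{ is a side of the split of }Y\setminus z\},\qquad
Z=(Y\setminus y)\setminus Z' .
\]

Let $z\in Z$. Then $(A_y\setminus z,B_y\setminus z,\gamma_y)$ is a split of $W$ whose sides have at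
least $2r+1$ elements, and $(A_z\setminus y,B_z\setminus y,\gamma_z)$ is a split of $W$ because both its
sides are nonempty. Also $|W|=N-1\ge8r+1$ by \eqref{eq:N}. Lemma~\ref{lem:rigid} gives
$\gamma_z=\gamma_y$ and, after interchanging the names of $A_z$ and $B_z$ if necessary,
\[
A_z\setminus y=A_y\setminus z,\qquad B_z\setminus y=B_y\setminus z .
\]
(The inequality $|A_z|\ge|B_z|$ is not used for $z\ne y$ in this proof.)
With these names let $Z_A=\{z\in Z:y\in A_z\}$ and $Z_B=\{z\in Z:y\in B_z\}$. Since
$|Z_A|+|Z_B|+|Z'|=N\ge3(r+2)+1$ by \eqref{eq:N}, one of the three sets has at least $r+3$ elements.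

\emph{If $|Z_A|\ge r+3$:} for $z\in Z_A$ the split of $Y\setminus z$ is
$\bigl((A_y\cup y)\setminus z,\ B_y\setminus z,\ \gamma_y\bigr)$. Lemma~\ref{lem:ext} with $T=Z_A$
shows that $(A_y\cup y,B_y,\gamma_y)$ is a split of $Y$.

\emph{If $|Z_B|\ge r+3$:} for $z\in Z_B$ the split of $Y\setminus z$ is
$\bigl(A_y\setminus z,\ (B_y\cup y)\setminus z,\ \gamma_y\bigr)$. Lemma~\ref{lem:ext} with $T=Z_B$
shows that $(A_y,B_y\cup y,\gamma_y)$ is a split of $Y$.

\emph{If $|Z'|\ge r+3$:} for $z\in Z'$ the triple $(\{y\},Y\setminus\{y,z\},\gamma_z)$ is a split of
$Y\setminus z$. All these $\gamma_z$ are equal: for distinct $z,z'\in Z'$, among the $N-2>2r$ edges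
from $y$ to $Y\setminus\{y,z,z'\}$ at most $r$ are not colored $\gamma_z$ and at most $r$ are not
colored $\gamma_{z'}$, so some edge has both colors. Let $\gamma$ be the common color.
Lemma~\ref{lem:ext} with $T=Z'$ shows that $(\{y\},Y\setminus y,\gamma)$ is a split of $Y$.
\end{proof}

If all splits have a small side, we use that the small side can be read off from the color alone: it
consists of the vertices of very large degree in this color.

\begin{lemma}[Only unbalanced splits]\label{lem:unbalanced}
If $|B_y|\le2r+1$ for all $y\in Y$, then $Y$ has a split.
\end{lemma}

\begin{proof}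
For a color $\gamma$ and $v\in Y$ let $\deg_\gamma(v)$ be the number of $\gamma$-edges at $v$ inside
$Y$, and let
\[
L_\gamma=\{v\in Y:\deg_\gamma(v)\ge N-3r-1\}.
\]
If $v\in B_y$, then by (ii) we have
$\deg_{\gamma_y}(v)\ge|A_y|-r=N-|B_y|-r\ge N-3r-1$. If $v\in A_y$, then by (i) all $\gamma_y$-edges
at $v$ go to $B_y\cup y$, so $\deg_{\gamma_y}(v)\le2r+2<N-3r-1$, where the last inequality is
$N>5r+3$ from \eqref{eq:N}. Hence
\begin{equation}\label{eq:L}
B_y=L_{\gamma_y}\setminus y,\qquad A_y=(Y\setminus L_{\gamma_y})\setminus y\qquad\text{for all }y\in Y .
\end{equation}
So two splits with the same color agree on their common vertices, and it remains to bound the number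
of colors.

Let $\Gamma=\{\gamma_y:y\in Y\}$ and $t=|\Gamma|$. For each $\gamma\in\Gamma$ the set $L_\gamma$ is
nonempty by \eqref{eq:L}; choose $b_\gamma\in L_\gamma$. These vertices are distinct: every vertex of $Y$ has $N$
edges inside $Y$, so $b_\gamma=b_{\gamma'}$ with $\gamma\ne\gamma'$ would give $2(N-3r-1)\le N$, that
is, $N\le6r+2$, contrary to \eqref{eq:N}. For $\gamma\ne\gamma'$ the edge $b_\gamma b_{\gamma'}$ fails
to have color $\gamma$ or fails to have color $\gamma'$. But $b_\gamma$ lies in at most
$N-(N-3r-1)=3r+1$ edges inside $Y$ that are not colored $\gamma$. Counting the $\binom t2$ edges among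
the chosen vertices gives $\binom t2\le(3r+1)t$, so $t\le6r+3$.

Since $|Y|=N+1>(6r+3)(r+2)$ by \eqref{eq:N}, some $\gamma\in\Gamma$ satisfies $|T|\ge r+3$ for
$T=\{y\in Y:\gamma_y=\gamma\}$. By \eqref{eq:L}, conditions (i) and (ii) hold for
$\bigl((Y\setminus L_\gamma)\setminus y,\ L_\gamma\setminus y,\ \gamma\bigr)$ for every $y\in T$, and by
Lemma~\ref{lem:ext} they hold for $(Y\setminus L_\gamma,L_\gamma,\gamma)$. Both sides are nonempty,
because they contain $A_y$ and $B_y$ for $y\in T$. So this is a split of $Y$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:local}]
For every $Y$ with $|Y|=N+1$, either Lemma~\ref{lem:balanced} or Lemma~\ref{lem:unbalanced} applies.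
\end{proof}

\section{The exact value}\label{sec:exact}

We prove that $g(n,K_m|\mathcal F_{m,r})=k(n)$ for all $n\ge m$, where $k$ is given by
\eqref{eq:rec}.

\emph{Upper bound.} Take a coloring of $K_n$ in which every copy of $K_m$ has a color class in
$\mathcal F_{m,r}$. By Lemma~\ref{lem:dict} and Proposition~\ref{prop:local}, every vertex set of size
at least $m$ has a split. For a nonempty vertex set $Y$ let $\kappa(Y)$ be the number of colors on the
edges inside $Y$. We show $\kappa(Y)\le k(|Y|)$ by induction on $|Y|$. For $|Y|<m$ this is clear,
since $k(|Y|)=\binom{|Y|}2$. If $|Y|\ge m$, take a split $(A,B,\gamma)$ of $Y$ with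
$a=|A|\le|B|$. Each vertex of $A$ lies in at most $r$ defects, so there are at most $ra$ defects. Every
edge inside $Y$ lies inside $A$, or inside $B$, or has color $\gamma$, or is a defect. Therefore
\[
\kappa(Y)\le\kappa(A)+\kappa(B)+1+ra\le k(a)+k(|Y|-a)+1+ra\le k(|Y|).
\]

\emph{Lower bound.} By induction on $n\ge1$ we construct a coloring of $K_n$ with exactly $k(n)$
colors in which every vertex set of size at least $m$ has a split; by Lemma~\ref{lem:dict} this
suffices. For $n<m$ give all edges distinct colors. Let $n\ge m$, let $a$ attain the
maximum in \eqref{eq:rec}, and let $b=n-a\ge n/2>r$. Take disjoint sets $A=\{x_0,\dots,x_{a-1}\}$ and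
$B=\{y_0,\dots,y_{b-1}\}$, and color the edges inside $A$ and inside $B$ by the inductively
constructed colorings with disjoint sets of colors. Let $D$ consist of the edges
\[
x_iy_{(i+j)\bmod b}\qquad(0\le i<a,\ 0\le j<r).
\]
As $r<b$, each $x_i$ lies in exactly $r$ of them, so $D$ has $ra$ edges. As $a\le b$, for given
$\ell$ and $j$ at most one $i$ with $0\le i<a$ satisfies $i+j\equiv\ell\pmod b$, so $y_\ell$ lies in at
most $r$ edges of $D$. Give the edges of $D$ distinct new colors, and give the remaining $a(b-r)>0$
edges between $A$ and $B$ one further new color $\gamma$. The number of colors is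
$k(a)+k(b)+ra+1=k(n)$. Let $|Y|\ge m$. If $Y\subseteq A$ or $Y\subseteq B$, then $Y$ has a split by
induction. Otherwise $(Y\cap A,Y\cap B,\gamma)$ is a split of $Y$, since $\gamma$ occurs only between $A$
and $B$ and all defects lie in $D$.

\section{Asymptotics of the recursion}\label{sec:asym}

It remains to estimate $k(n)$. Iterating \eqref{eq:rec} amounts to splitting the vertex set again and
again, where a split with sides of sizes $a\le b$ contributes $ra+1$ colors. If we charge $r$ colors
to each vertex of the smaller side, then no vertex is charged more than $\log_2n$ times, since its set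
shrinks at least by half each time it is charged. This bounds the total charge by $rn\log_2n$, which
is too large by a factor of $2$. The right potential function is
\[
\psi(x)=\tfrac r2\,x\log_2x\qquad(x\ge1).
\]
Let $H(p)=-p\log_2p-(1-p)\log_2(1-p)$ be the binary entropy function, with $H(0)=0$. If $n=a+b$ with
$1\le a\le b$, then
\[
\psi(n)-\psi(a)-\psi(b)=\tfrac r2\Bigl(a\log_2\tfrac na+b\log_2\tfrac nb\Bigr)=\tfrac r2\,n\,H(a/n).
\]
As $H$ is concave with $H(0)=0$ and $H(\frac12)=1$, we have $H(p)\ge2p$ on $[0,\frac12]$. Hence
\begin{equation}\label{eq:psi}
\psi(a)+\psi(b)+ra\le\psi(n).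
\end{equation}

\emph{Upper bound.} We claim that $k(n)\le\psi(n)+\frac m2n-1$ for all $n\ge1$. For $n<m$ we have
\[
\frac1n\Bigl(\binom n2+1\Bigr)=\frac{n-1}2+\frac1n\le\frac{m-2}2+1=\frac m2,
\]
so $k(n)=\binom n2\le\frac m2n-1$, and $\psi(n)\ge0$. For $n\ge m$ let $a$ attain the maximum in
\eqref{eq:rec} and $b=n-a$. By induction and \eqref{eq:psi},
\[
k(n)\le1+\bigl(\psi(a)+\tfrac m2a-1\bigr)+\bigl(\psi(b)+\tfrac m2b-1\bigr)+ra
\le\psi(n)+\tfrac m2n-1 .
\]

\emph{Lower bound.} Let $c=\frac r2(1+\log_2m)$. We claim that $k(n)\ge\psi(n)-cn+\frac r2$ for all
$n\ge1$. For $n<m$ the right-hand side is at most $\frac r2n\log_2m-cn+\frac r2n=0\le k(n)$. For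
$n\ge m$ use $a=\lfloor n/2\rfloor$ in \eqref{eq:rec}. By convexity of $\psi$,
\[
\psi(\lfloor n/2\rfloor)+\psi(\lceil n/2\rceil)\ge2\psi(n/2)=\psi(n)-\tfrac{rn}2 ,
\]
and $r\lfloor n/2\rfloor\ge\frac{rn}2-\frac r2$. By induction, and dropping the summand $1$ in
\eqref{eq:rec},
\[
k(n)\ge\Bigl(\psi(n)-\tfrac{rn}2-cn+r\Bigr)+\Bigl(\tfrac{rn}2-\tfrac r2\Bigr)=\psi(n)-cn+\tfrac r2 .
\]

Together with Section~\ref{sec:exact} this proves Theorem~\ref{thm:main}, and with it
Corollary~\ref{cor:false}.

\section{What remains true}\label{sec:pos}

We now prove Theorem~\ref{thm:pos}. Let $G$ and $\mathcal F$ be arbitrary with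
$\phi(n,G|\mathcal F)\to\infty$. The proof rests on one observation: \emph{the restriction of a good
coloring to a nonempty subset of the vertices is good}. Indeed, a copy of $G$ in the subset is a copy
of $G$ in the whole graph, and its color classes are the same, because they are taken inside the copy.
Since $\phi\to\infty$, good colorings of $K_n$ exist for all large $n$, and by restriction they exist
for all $n$. So $h(n)$ is defined for all $n$, and $\phi$ is $h$ or $h+1$. The observation has a
second use: if some good coloring, however large, contains a rainbow subgraph on few vertices, then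
deleting all other vertices leaves a good coloring of a small complete graph that still has all the
colors of this subgraph.

\begin{proof}[Proof of \textup{(a)}]
Let $n\ge3$ and take a good coloring of $K_n$ with $h(n)$ colors. Deleting a vertex $v$ loses exactly
the colors all of whose edges contain $v$. A given color is lost for at most two choices of $v$, since
such a $v$ is an endpoint of each of its edges. So some $v$ loses at most $2h(n)/n$ colors, and
$h(n-1)\ge\frac{n-2}n\,h(n)$. Dividing by $\binom{n-1}2=\frac{n-2}n\binom n2$ shows that
$h(n)/\binom n2$ is nonincreasing for $n\ge2$. Hence it converges, and so does $h(n)/n^2$.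
\end{proof}

\begin{proof}[Proof of \textup{(c)}]
Let $t\ge1$. A graph with at least $2t^2$ edges contains a star $K_{1,t}$ or a matching with $t$
edges. Otherwise, all degrees are at most $t-1$, and the at most $2(t-1)$ vertices of a maximal
matching meet all edges, so there are at most $2(t-1)^2<2t^2$ edges.

Let $n\ge2$. Since $h$ is unbounded, there is a good coloring, of some complete graph, with at least
$2n^2$ colors. Choose one edge of each color. With $t=n$ we obtain a rainbow star $K_{1,n}$ or a
rainbow matching with $n$ edges. In the first case restrict the coloring to the $n$ vertices of a star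
$K_{1,n-1}$ contained in it. This is a good coloring of $K_n$ with at least $n-1\ge\lfloor n/2\rfloor$
colors. In the second case restrict it to the vertices of $\lfloor n/2\rfloor$ edges of the matching
and, if $n$ is odd, one more vertex. This is a good coloring of $K_n$ with at least
$\lfloor n/2\rfloor$ colors. For $n=1$ there is nothing to prove.

Finally, $\phi\ge h\ge\lfloor n/2\rfloor$, so $\phi\sim cn^d$ is impossible for $d<1$.
\end{proof}

\begin{proof}[Proof of \textup{(b)}]
Recall the theorem of K\H{o}v\'ari, S\'os and Tur\'an: for fixed $t\ge2$, a graph on $n$ vertices that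
does not contain $K_{t,t}$ has $O(n^{2-1/t})$ edges.

Suppose first that for some $t\ge2$ no good coloring of any complete graph contains a rainbow
$K_{t,t}$. In a good coloring of $K_n$ with $h(n)$ colors choose one edge of each color. The chosen
edges contain no $K_{t,t}$, since it would be rainbow. So $h(n)=O(n^{2-1/t})$, and
$\phi\le h+1=O(n^{2-1/t})$.

Otherwise, for every $t\ge2$ some good coloring contains a rainbow $K_{t,t}$. Let $n\ge2$ and apply
this with $t=n$. Restrict the coloring to the $n$ vertices of a subgraph
$K_{\lfloor n/2\rfloor,\lceil n/2\rceil}$ of the rainbow $K_{n,n}$. This is a good coloring of $K_n$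
with at least $\lfloor n/2\rfloor\lceil n/2\rceil=\lfloor n^2/4\rfloor$ colors. So
$h(n)\ge\lfloor n^2/4\rfloor$ for all $n$, the case $n=1$ being trivial.

Whenever $h(n)\ge\lfloor n^2/4\rfloor$ for all $n$, the limit $c$ of $h(n)/n^2$, which exists by (a),
satisfies $\frac14\le c\le\frac12$, as $h(n)\le\binom n2$. Since $\phi$ is $h$ or $h+1$, the pair
$(c,2)$ is determined.
\end{proof}

For example, by the lower bound for $K_4$ in Section~\ref{sec:intro} the second alternative of (b)
holds for $G=K_4$ and $\mathcal F=\{K_2\}$, so these determine a pair $(c,2)$.

\begin{remark}
The proof of (c) uses only that $h$ takes arbitrarily large values, not that it tends to infinity. So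
as soon as $\phi$ is unbounded, it is at least $\lfloor n/2\rfloor$ for all $n$: no growth strictly
between bounded and linear is possible. Corollary~\ref{cor:false} shows that immediately above linear
growth a pure power law can fail.
\end{remark}

\begin{thebibliography}{9}
\bibitem{CT} Yair Caro, Zsolt Tuza, \emph{Monochromatic graph decompositions and monochromatic
piercing inspired by anti-Ramsey colorings}, arXiv:2501.09342 (2025).
\end{thebibliography}

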